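# The rate $O(\delta^{1/2})$ for the last iterate of the proximal ADMM

## 1. A scalar equation and its worst case

Take one real equation $\sigma x=b$ with $0<\sigma\le \tfrac25$. We do not see $b$; we see $b^\delta$ with $|b^\delta-b|\le\delta$. Dividing by $\sigma$ gives an error up to $\delta/\sigma$, which is useless if $\sigma$ is tiny. Suppose we also know that the solution has the form $x^\dag=\sigma w$ with $|w|\le1$.

**A limit for every method.** Let $\delta=\sigma^2$ and suppose that we observe $b^\delta=0$. Both $x^\dag=0$ and $x^\dag=\sigma$ are possible, because $|\sigma\cdot\sigma-0|=\sigma^2=\delta$. Whatever number we return, it is at distance at least $\tfrac12\sigma=\tfrac12\delta^{1/2}$ from one of the two. So, uniformly in $\sigma$, we cannot hope for more than $\delta^{1/2}$.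

**An iteration that reaches this limit.** Start with $z^0=\lambda^0=0$ and iterate
$$z^{k+1}=\frac{\sigma b^\delta+z^k-\sigma\lambda^k}{2+\sigma^2},\qquad \lambda^{k+1}=\lambda^k+\sigma z^{k+1}-b^\delta .$$
For $k\ge1$, subtract the formula for $z^k$ from the one for $z^{k+1}$, after multiplying both by $2+\sigma^2$:
$$(2+\sigma^2)(z^{k+1}-z^k)=z^k-z^{k-1}-\sigma(\sigma z^k-b^\delta).$$
Write $z^k-b^\delta/\sigma=-(b^\delta/\sigma)R_k$ (if $b^\delta=0$, all iterates vanish and there is nothing to solve). Then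
$$(2+\sigma^2)R_{k+1}=3R_k-R_{k-1},\qquad R_0=1,\quad R_1=\frac{2}{2+\sigma^2}. \tag{1}$$
Put $u=\sqrt{1-4\sigma^2}\in[\tfrac35,1)$, so that $2+\sigma^2=\tfrac14(9-u^2)$. The numbers $t_\pm=2/(3\mp u)$ have sum $12/(9-u^2)=3/(2+\sigma^2)$ and product $4/(9-u^2)=1/(2+\sigma^2)$. So they are the roots of $(2+\sigma^2)t^2-3t+1=0$, and
$$R_k=\alpha t_+^k-(\alpha-1)t_-^k,\qquad \alpha=\frac{1+u}{2u}\in\big(1,\tfrac43\big].$$
Indeed this gives $R_0=1$ and
$$R_1=\frac{(1+u)(3+u)-(1-u)(3-u)}{u(9-u^2)}=\frac{8}{9-u^2}=\frac2{2+\sigma^2}.$$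
For $\sigma=\tfrac25$ we have $u=\tfrac35$ and $R_k=\tfrac43(\tfrac56)^k-\tfrac13(\tfrac59)^k$, that is, $R_1=\tfrac{25}{27}$ and $R_2=\tfrac{200}{243}$, in agreement with (1).

With $b^\delta=\sigma x^\dag+e$, $|e|\le\delta$, the error splits into two parts:
$$z^k-x^\dag=-R_k\,x^\dag+\frac{1-R_k}{\sigma}\,e. \tag{2}$$
Now $1-t_+=\frac{1-u}{3-u}=\frac{4\sigma^2}{(1+u)(3-u)}$ and $(1+u)(3-u)=4-(1-u)^2\in[3.84,4)$, so $\sigma^2\le1-t_+\le\tfrac{25}{24}\sigma^2$. Since $0<t_-\le t_+$, we get two estimates.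

* $0\le R_k\le\tfrac43t_+^k\le\tfrac43(1-\sigma^2)^k\le\dfrac{4}{3(1+k\sigma^2)}\le\dfrac{2}{3\sigma\sqrt k}$. Here we used $(1-s)^k(1+ks)\le(1-s)^k(1+s)^k\le1$ and $1+k\sigma^2\ge2\sigma\sqrt k$.
* $R_k\ge\alpha t_+^k-(\alpha-1)t_+^k=t_+^k\ge1-\tfrac{25}{24}k\sigma^2$, hence $1-R_k\le\min\{1,\tfrac{25}{24}k\sigma^2\}\le\tfrac{11}{10}\sigma\sqrt k$.

Together with $x^\dag=\sigma w$,
$$|z^k-x^\dag|\le\frac{2}{3}\,\frac{|w|}{\sqrt k}+\frac{11}{10}\sqrt k\,\delta. \tag{3}$$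
The bound does not contain $\sigma$. If $A=\mathrm{diag}(\sigma_j)$ acts on $\ell^2$ with $0<\sigma_j\le\tfrac25$ and $x^\dag=Aw$, the iteration decouples, and (3) holds with norms in place of absolute values. The choice $k=\lceil1/\delta\rceil$ balances the two terms and gives $O(\delta^{1/2})$, with an iteration number that depends on $\delta$ alone.

This iteration is the proximal ADMM of the next section with no constraint. As soon as there is a convex constraint, a projection enters. It is nonlinear and does not respect the coordinates in which $A$ is diagonal, so formula (2) is no longer available. Does the rate $\delta^{1/2}$ survive?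

## 2. Constrained minimal-norm solutions and the proximal ADMM

**Setting.** $\mathcal X$ and $\mathcal H$ are real Hilbert spaces, $A:\mathcal X\to\mathcal H$ is bounded and linear, and $\mathcal C\subset\mathcal X$ is nonempty, closed and convex with metric projection $P_{\mathcal C}$. The indicator function $\iota_{\mathcal C}$ is $0$ on $\mathcal C$ and $+\infty$ elsewhere. The equation $Ax=b$ has a solution in $\mathcal C$. Then $\{x\in\mathcal C:Ax=b\}$ is nonempty, closed and convex, and $x^\dag$ is its unique element of minimal norm. Writing the constraint $x\in\mathcal C$ on a copy of the variable, $x^\dag$ solves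
$$\min\Big\{\tfrac12\|z\|^2+\iota_{\mathcal C}(x):\ Az=b,\ z-x=0\Big\}.$$

**The method.** Given $b^\delta$ with $\|b^\delta-b\|\le\delta$, constants $\rho_1,\rho_2>0$ and a bounded, self-adjoint, positive semidefinite $Q:\mathcal X\to\mathcal X$ (for example $Q=0$), start from $x^0=z^0=0$, $\lambda^0=0$, $\nu^0=0$ and iterate
$$\begin{aligned}
z^{k+1}&=\big((1+\rho_2)I+Q+\rho_1A^*A\big)^{-1}\big(\rho_1A^*b^\delta+\rho_2x^k+Qz^k-A^*\lambda^k-\nu^k\big),\\
x^{k+1}&=P_{\mathcal C}\big(z^{k+1}+\nu^k/\rho_2\big),\\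
\lambda^{k+1}&=\lambda^k+\rho_1(Az^{k+1}-b^\delta),\\
\nu^{k+1}&=\nu^k+\rho_2(z^{k+1}-x^{k+1}).
\end{aligned}\tag{4}$$
The inverse exists because the operator is bounded below by $(1+\rho_2)I$. In Section 1 we had $\mathcal C=\mathbb R$, $Q=0$, $\rho_1=\rho_2=1$. There $P_{\mathcal C}$ is the identity, so $\nu^k=0$ and $x^k=z^k$ for all $k$.

**Three facts from convex analysis.** The normal cone is $N_{\mathcal C}(x)=\partial\iota_{\mathcal C}(x)=\{\nu:\langle\nu,y-x\rangle\le0\ \text{for all }y\in\mathcal C\}$ for $x\in\mathcal C$. The support function is $\sigma_{\mathcal C}(\nu)=\sup_{x\in\mathcal C}\langle\nu,x\rangle$.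

* $x=P_{\mathcal C}(v)$ if and only if $x\in\mathcal C$ and $v-x\in N_{\mathcal C}(x)$.
* $N_{\mathcal C}$ is monotone: if $\nu\in N_{\mathcal C}(x)$ and $\nu'\in N_{\mathcal C}(x')$, then $\langle\nu-\nu',x-x'\rangle\ge0$.
* If $\nu\in N_{\mathcal C}(x)$, then $\sigma_{\mathcal C}(\nu)=\langle x,\nu\rangle$. For every $\mu$ and $x\in\mathcal C$, $\sigma_{\mathcal C}(\mu)\ge\langle x,\mu\rangle$.

For the quadrant $\mathcal C=[0,\infty)^2$ one has $N_{\mathcal C}((1,0))=\{0\}\times(-\infty,0]$. Moreover $\sigma_{\mathcal C}(\nu)=0$ if both components of $\nu$ are $\le0$, and $+\infty$ otherwise.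

**Source condition.** There is $\nu^\dag\in\partial\iota_{\mathcal C}(x^\dag)$ with $x^\dag+\nu^\dag\in\mathrm{Ran}(A^*)$.

It is equivalent to $x^\dag\in P_{\mathcal C}(\mathrm{Ran}(A^*))$: by the first fact, $y=x^\dag+\nu^\dag$ with $\nu^\dag\in N_{\mathcal C}(x^\dag)$ means exactly $x^\dag=P_{\mathcal C}(y)$. Under this condition we fix $\lambda^\dag\in\mathcal H$ and $\nu^\dag\in N_{\mathcal C}(x^\dag)$ with
$$x^\dag+A^*\lambda^\dag+\nu^\dag=0. \tag{5}$$

**Example.** Let $\mathcal X=\mathbb R^2$, $\mathcal H=\mathbb R$, $Ax=x_1-x_2$, $b=1$, $\mathcal C=[0,\infty)^2$. The solutions in $\mathcal C$ are $(1+t,t)$ with $t\ge0$, so $x^\dag=(1,0)$. This is not in $\mathrm{Ran}(A^*)=\mathrm{span}\{(1,-1)\}$, but $P_{\mathcal C}((1,-1))=(1,0)$, so the source condition holds. In (5) we may take $\nu^\dag=(0,-1)$, $\lambda^\dag=-1$. One step of (4) with exact data, $\rho_1=\rho_2=1$, $Q=0$ gives $z^1=(\tfrac14,-\tfrac14)$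 (note that $A^*A$ multiplies $(1,-1)$ by $2$), then $x^1=(\tfrac14,0)$, $\lambda^1=-\tfrac12$, $\nu^1=(0,-\tfrac14)$. The multipliers are already moving toward $(\lambda^\dag,\nu^\dag)$.

It is known that under the source condition the method has the rate $O(\delta^{1/4})$ when the number of iterations is properly chosen in terms of $\delta$. The problem treated here, from Qinian Jin, "On convergence rates of proximal alternating direction method of multipliers", arXiv:2310.06211 (2023), asks whether $O(\delta^{1/2})$ holds. It does. Put $\|v\|_Q^2=\langle Qv,v\rangle$ and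
$$E_0=\tfrac1{\rho_1}\|\lambda^\dag\|^2+\tfrac1{\rho_2}\|\nu^\dag\|^2+\rho_2\|x^\dag\|^2+\|x^\dag\|_Q^2,\qquad M_n=\sqrt{E_0}+2\sqrt{\rho_1}\,n\delta,$$
$$c=\max\{1,2/\rho_2\},\qquad R=2c(5\rho_2^2+7\|Q\|^2),\qquad S=6+2R+c(5\rho_2+7\|Q\|),$$
$$K=\big(\tfrac12+\sqrt{2S}\big)^{1/2}+\sqrt{2S/\rho_2}.$$

**Theorem 1.** Under the source condition, for all $n\ge1$, all $\delta\ge0$ and all $b^\delta$ with $\|b^\delta-b\|\le\delta$,
$$\|z^n-x^\dag\|\le K\frac{M_n}{\sqrt n},\qquad \|x^n-x^\dag\|\le K\frac{M_n}{\sqrt n},\qquad \tfrac1{\rho_1}\|\lambda^n-\lambda^{n-1}\|^2+\tfrac1{\rho_2}\|\nu^n-\nu^{n-1}\|^2\le\frac{2SM_n^2}{n^2}.$$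
By (4), the last bound says $\rho_1\|Az^n-b^\delta\|^2+\rho_2\|z^n-x^n\|^2\le2SM_n^2/n^2$.

**Corollary 2.** For $0<\delta\le1$ and $k_\delta=\lceil1/\delta\rceil$,
$$\|x^{k_\delta}-x^\dag\|\le K\big(\sqrt{E_0}+4\sqrt{\rho_1}\big)\,\delta^{1/2}.$$
The constant does not depend on $\delta$ or $b^\delta$, and $K$ depends only on $\rho_2$ and $\|Q\|$.

*Proof of the corollary from the theorem.* We have $1/\delta\le k_\delta\le1/\delta+1\le2/\delta$. Hence $M_{k_\delta}\le\sqrt{E_0}+4\sqrt{\rho_1}$ and $1/\sqrt{k_\delta}\le\delta^{1/2}$. $\blacksquare$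

Compare (3): Theorem 1 has the same two terms, $1/\sqrt n$ and $\sqrt n\,\delta$.

## 3. The iteration as a system of equations

The aim here is to replace the algorithm by identities that can be tested with vectors, and to prove one algebraic lemma that will be used twice.

Put $e=b^\delta-b$. For $k\ge1$ let $\Delta u^k=u^k-u^{k-1}$, and for $k\ge2$ let $\Delta^2u^k=\Delta u^k-\Delta u^{k-1}$. Let
$$r^k=\rho_2\Delta x^k+Q\Delta z^k\qquad(k\ge1).$$
The $z$-update says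
$$z^k+\rho_1A^*(Az^k-b^\delta)+\rho_2(z^k-x^{k-1})+Q\Delta z^k+A^*\lambda^{k-1}+\nu^{k-1}=0 .$$
Since $A^*\lambda^{k-1}+\rho_1A^*(Az^k-b^\delta)=A^*\lambda^k$ and $\nu^{k-1}+\rho_2(z^k-x^{k-1})=\nu^k+\rho_2\Delta x^k$, this becomes
$$z^k+A^*\lambda^k+\nu^k+r^k=0\qquad(k\ge1). \tag{6}$$
In the quadrant example, $k=1$: $(\tfrac14,-\tfrac14)+(-\tfrac12,\tfrac12)+(0,-\tfrac14)+(\tfrac14,0)=0$.

Hats denote errors: $\hat z^k=z^k-x^\dag$, $\hat x^k=x^k-x^\dag$, $\hat\lambda^k=\lambda^k-\lambda^\dag$, $\hat\nu^k=\nu^k-\nu^\dag$. Subtract (5) from (6), and use $Ax^\dag=b$ in the multiplier updates: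
$$\hat z^k+A^*\hat\lambda^k+\hat\nu^k+r^k=0, \tag{7}$$
$$\Delta\lambda^k=\rho_1(Az^k-b^\delta)=\rho_1(A\hat z^k-e),\qquad \Delta\nu^k=\rho_2(z^k-x^k)=\rho_2(\hat z^k-\hat x^k). \tag{8}$$
With $v=z^k+\nu^{k-1}/\rho_2$ we have $x^k=P_{\mathcal C}(v)$ and $\nu^k=\rho_2(v-x^k)$. So $\nu^k\in N_{\mathcal C}(x^k)$, and monotonicity gives
$$\nu^k\in N_{\mathcal C}(x^k)\ (k\ge1),\qquad \langle\hat\nu^k,\hat x^k\rangle\ge0\ (k\ge1),\qquad \langle\Delta\nu^k,\Delta x^k\rangle\ge0\ (k\ge2). \tag{9}$$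
The last statement is restricted to $k\ge2$ because $\nu^0=0\in N_{\mathcal C}(x^0)$ is only true if $0\in\mathcal C$.

**A weighted inner product.** For quadruples $w=(\lambda,\nu,x,z)$ in $\mathcal H\times\mathcal X\times\mathcal X\times\mathcal X$ let
$$[w,w']=\tfrac1{\rho_1}\langle\lambda,\lambda'\rangle+\tfrac1{\rho_2}\langle\nu,\nu'\rangle+\rho_2\langle x,x'\rangle+\langle Qz,z'\rangle,\qquad |w|^2=[w,w].$$
This is a positive semidefinite symmetric form, so it satisfies Cauchy–Schwarz, and $2[w,w-w']=|w|^2-|w'|^2+|w-w'|^2$. Let $w^k=(\lambda^k,\nu^k,x^k,z^k)$, $\hat w^k=(\hat\lambda^k,\hat\nu^k,\hat x^k,\hat z^k)$, and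
$$E_k=|\hat w^k|^2\ (k\ge0),\qquad D_k=|\Delta w^k|^2\ (k\ge1),\qquad G_k=\tfrac1{\rho_1}\|\Delta\lambda^k\|^2+\tfrac1{\rho_2}\|\Delta\nu^k\|^2\le D_k .$$
For $k=0$ this $E_0$ is the number defined before Theorem 1.

**Lemma 3.** Let $w=(\lambda,\nu,x,z)$, $w'=(\lambda',\nu',x',z')$ and $\eta\in\mathcal H$ satisfy
$$z+A^*\lambda+\nu+\rho_2(x-x')+Q(z-z')=0,\quad \lambda-\lambda'=\rho_1(Az-\eta),\quad \nu-\nu'=\rho_2(z-x).$$
Then
$$\|z\|^2+[w,w-w']+\langle x-x',\nu-\nu'\rangle+\langle\nu,x\rangle=-\langle\lambda,\eta\rangle. \tag{10}$$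
Moreover,
$$|w-w'|^2+2\langle x-x',\nu-\nu'\rangle=\tfrac1{\rho_1}\|\lambda-\lambda'\|^2+\tfrac1{\rho_2}\|\nu-\nu'+\rho_2(x-x')\|^2+\|z-z'\|_Q^2\ \ge0. \tag{11}$$

*Proof.* Take the inner product of the first equation with $z$:
$$\|z\|^2+\langle\lambda,Az\rangle+\langle\nu,z\rangle+\rho_2\langle x-x',z\rangle+\langle Q(z-z'),z\rangle=0.$$
Insert $Az=\frac1{\rho_1}(\lambda-\lambda')+\eta$ in the second term and $z=x+\frac1{\rho_2}(\nu-\nu')$ in the third and fourth: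
$$\langle\lambda,Az\rangle=\tfrac1{\rho_1}\langle\lambda,\lambda-\lambda'\rangle+\langle\lambda,\eta\rangle,\qquad \langle\nu,z\rangle=\langle\nu,x\rangle+\tfrac1{\rho_2}\langle\nu,\nu-\nu'\rangle,$$
$$\rho_2\langle x-x',z\rangle=\rho_2\langle x-x',x\rangle+\langle x-x',\nu-\nu'\rangle .$$
The terms with a factor $\frac1{\rho_1}$, $\frac1{\rho_2}$, $\rho_2$, together with $\langle Q(z-z'),z\rangle$, add up to $[w,w-w']$. This is (10). For (11), expand the square in the middle of the right side. $\blacksquare$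

## 4. Energy and decreasing increments, and why they give only $\delta^{1/4}$

**Step 1: bound the energy and sum the squared errors.** The purpose is to show $\sqrt{E_k}\le M_k$, and that $\|\hat z^k\|^2$ and $D_k$ have controlled sums. By (7) and (8), Lemma 3 applies to $w=\hat w^k$, $w'=\hat w^{k-1}$, $\eta=e$. Doubling (10), for $k\ge1$,
$$E_k-E_{k-1}+D_k+2\langle\Delta x^k,\Delta\nu^k\rangle+2\|\hat z^k\|^2+2\langle\hat\nu^k,\hat x^k\rangle=-2\langle\hat\lambda^k,e\rangle. \tag{12}$$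
By (11), $D_k+2\langle\Delta x^k,\Delta\nu^k\rangle\ge0$ for all $k\ge1$, and by (9) this quantity is $\ge D_k$ for $k\ge2$. Also $\langle\hat\nu^k,\hat x^k\rangle\ge0$ and $\|\hat\lambda^k\|\le\sqrt{\rho_1}\sqrt{E_k}$. Therefore $E_k\le E_{k-1}+2\sqrt{\rho_1}\delta\sqrt{E_k}$. Completing squares,
$$(\sqrt{E_k}-\sqrt{\rho_1}\delta)^2\le E_{k-1}+\rho_1\delta^2\le(\sqrt{E_{k-1}}+\sqrt{\rho_1}\delta)^2,$$
hence $\sqrt{E_k}\le\sqrt{E_{k-1}}+2\sqrt{\rho_1}\delta$, and by induction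
$$\sqrt{E_k}\le M_k\qquad(k\ge0). \tag{13}$$
From now on fix $n\ge1$ and write $M=M_n$; thus $M_0\le M_k\le M$ for $k\le n$. Sum (12) over $k=1,\dots,n$:
$$E_n+2\sum_{k=1}^n\|\hat z^k\|^2+\sum_{k=2}^nD_k\le E_0+2\sqrt{\rho_1}\,n\delta\, M=M_0^2+(M-M_0)M\le M^2 .$$
For the missing term, $D_1=|\hat w^1-\hat w^0|^2\le2E_1+2E_0\le4M^2$. We obtain
$$\sum_{k=1}^n\|\hat z^k\|^2\le\tfrac12M^2,\qquad D_1\le4M^2,\qquad \sum_{k=1}^nD_k\le5M^2. \tag{14}$$

At this point the average $\bar z=\frac1n\sum_{k=1}^nz^k$ is already good: by convexity $\|\bar z-x^\dag\|^2\le\frac1n\sum_{k=1}^n\|\hat z^k\|^2\le M^2/(2n)$. The question is about the last iterate.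

**Step 2: show that $D_k$ decreases, and by how much.** The purpose is to pass from sums to a statement about index $n$. For $k\ge2$, take differences of (6) and of (8) at $k$ and $k-1$:
$$\Delta z^k+A^*\Delta\lambda^k+\Delta\nu^k+\rho_2\Delta^2x^k+Q\Delta^2z^k=0,\quad \Delta^2\lambda^k=\rho_1A\Delta z^k,\quad \Delta^2\nu^k=\rho_2(\Delta z^k-\Delta x^k).$$
The noise has dropped out. Lemma 3 with $w=\Delta w^k$, $w'=\Delta w^{k-1}$, $\eta=0$ gives, after doubling (10) and using (11),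
$$D_k-D_{k-1}+2\|\Delta z^k\|^2+2\langle\Delta\nu^k,\Delta x^k\rangle+\tfrac1{\rho_1}\|\Delta^2\lambda^k\|^2+\tfrac1{\rho_2}\|\Delta^2\nu^k+\rho_2\Delta^2x^k\|^2+\|\Delta^2z^k\|_Q^2=0 .$$
Here $\Delta^2\nu^k+\rho_2\Delta^2x^k=\rho_2(\Delta z^k-\Delta x^k)+\rho_2(\Delta x^k-\Delta x^{k-1})=\rho_2(\Delta z^k-\Delta x^{k-1})$. Using (9) and dropping nonnegative terms,
$$D_k+2\|\Delta z^k\|^2+\rho_2\|\Delta z^k-\Delta x^{k-1}\|^2\le D_{k-1}\qquad(k\ge2). \tag{15}$$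
In particular $(D_k)_{k\ge1}$ is nonincreasing, so (14) yields $nD_n\le5M^2$.

**From $D_n$ to the last iterate.** Use (10) once more for $w=\hat w^n$, $w'=\hat w^{n-1}$, $\eta=e$, now without expanding $[\hat w^n,\Delta w^n]$. If $n\ge2$, the terms $\langle\Delta x^n,\Delta\nu^n\rangle$ and $\langle\hat\nu^n,\hat x^n\rangle$ are nonnegative. By Cauchy–Schwarz, (13), and $2\sqrt{\rho_1}n\delta\le M$,
$$\|\hat z^n\|^2\le-[\hat w^n,\Delta w^n]-\langle\hat\lambda^n,e\rangle\le\sqrt{E_n}\big(\sqrt{D_n}+\sqrt{\rho_1}\,\delta\big)\le M\sqrt{D_n}+\frac{M^2}{2n}\qquad(n\ge2). \tag{16}$$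
With $D_n\le5M^2/n$ this gives $\|\hat z^n\|^2\le M^2(\sqrt{5/n}+\tfrac1{2n})$, that is, an error of order $M_nn^{-1/4}$. Minimizing $(\sqrt{E_0}+2\sqrt{\rho_1}n\delta)n^{-1/4}$ over $n$ leads to $n\sim1/\delta$ and to the rate $\delta^{1/4}$, and no more. Inequality (16) also shows what is missing: if we knew $D_n\le C M^2/n^2$ instead of $CM^2/n$, the same line would give $\|\hat z^n\|^2=O(M^2/n)$.

**The facts used so far cannot give $D_n=O(1/n^2)$.** Consider in $\mathbb R^2$ the iteration $u^k+\eta Ju^k=u^{k-1}$ with $J$ the rotation by $90^\circ$, $\eta>0$ and $|u^0|=1$. It has the same structure: $|u^k|^2-|u^{k-1}|^2+|\Delta u^k|^2=0$, and $|\Delta u^k|^2=\eta^2|u^k|^2=\eta^2(1+\eta^2)^{-k}$ decreases. But for $\eta^2=1/n$ we get $|\Delta u^n|^2=\frac1n(1+\frac1n)^{-n}\ge\frac1{n\exp(1)}$. So energy decay plus monotone increments yield a uniform bound of order $1/n$ and nothing better. What the rotation lacks is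 a function that decreases along the iteration.

## 5. The dual function decreases, up to a summable error

The Lagrangian of our problem (with $b^\delta$ for $b$) is $\frac12\|z\|^2+\iota_{\mathcal C}(x)+\langle\lambda,Az-b^\delta\rangle+\langle\nu,z-x\rangle$. Its infimum over $z$ is attained at $z=-(A^*\lambda+\nu)$, and the infimum over $x$ gives $-\sigma_{\mathcal C}(\nu)$. So the dual function is $-d$ with
$$d(\lambda,\nu)=\tfrac12\|A^*\lambda+\nu\|^2+\langle b^\delta,\lambda\rangle+\sigma_{\mathcal C}(\nu).$$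
In the quadrant example with exact data, for $\nu_1,\nu_2\le0$, $d=\tfrac12(\lambda+\nu_1)^2+\tfrac12(\nu_2-\lambda)^2+\lambda$, and at $\lambda^\dag=-1$, $\nu^\dag=(0,-1)$ its value is $-\tfrac12=-\tfrac12\|x^\dag\|^2$.

Suppose for a moment that $r^k=0$ in (6). Then $z^k=-(A^*\lambda^k+\nu^k)$, and (8) says that the multiplier step is an implicit subgradient step for $d$: $-\Delta\lambda^k/\rho_1=A(A^*\lambda^k+\nu^k)+b^\delta$ and $-\Delta\nu^k/\rho_2=(A^*\lambda^k+\nu^k)+x^k$ with $\nu^k\in N_{\mathcal C}(x^k)$. For such steps one expects two inequalities: the values of $d$ drop by at least $G_k$ per step, and the excesses $d(\lambda^k,\nu^k)-d(\lambda^\dag,\nu^\dag)$ have a bounded sum. Weighting the first by $k-1$ and summing by parts turns it into a bound for $\sum(k-1)G_k$. This is the extra factor $k$ that we need, since for the decreasing sequence $D_k$ a bound on $\sum kD_k$ gives $D_n=O(1/n^2)$.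

In truth $r^k\ne0$. It enters each inequality as $\tfrac12\|r^k\|^2$, so we need $\sum k\|r^k\|^2$ under control, and (15) provides this.

We shall use summation by parts in the form
$$\sum_{k=2}^n(k-1)(c_k-c_{k-1})=(n-1)c_n-\sum_{k=1}^{n-1}c_k. \tag{17}$$

**Step 3: bound $\sum k\|r^k\|^2$.** From (15), $\|\Delta z^k\|^2\le\frac12(D_{k-1}-D_k)$ for $k\ge2$. Also $\|\Delta x^{k-1}\|^2\le2\|\Delta z^k\|^2+2\|\Delta z^k-\Delta x^{k-1}\|^2\le c\big(2\|\Delta z^k\|^2+\rho_2\|\Delta z^k-\Delta x^{k-1}\|^2\big)$, because $c\ge1$ and $c\rho_2\ge2$. Hence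
$$\|\Delta z^k\|^2\le\tfrac12(D_{k-1}-D_k)\ (k\ge2),\qquad \|\Delta x^k\|^2\le c\,(D_k-D_{k+1})\ (k\ge1). \tag{18}$$
By (17) with $c_k=-D_k$,
$$\sum_{k=1}^{n-1}k(D_k-D_{k+1})+nD_n=\sum_{k=1}^{n}D_k\le5M^2. \tag{19}$$
For $k\le n-1$ use (18), and for $k=n$ use $\|\Delta x^n\|^2\le D_n/\rho_2\le cD_n$. This gives
$$\sum_{k=1}^nk\|\Delta x^k\|^2\le5cM^2. \tag{20}$$
For $\Delta z^k$ with $k\ge2$ use $k\le2(k-1)$: $\sum_{k=2}^nk\|\Delta z^k\|^2\le\sum_{k=2}^n(k-1)(D_{k-1}-D_k)\le5M^2$ by (19). For $k=1$, $z^0=0$ and (14) give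
$$\|\Delta z^1\|^2=\|z^1\|^2\le2\|\hat z^1\|^2+2\|x^\dag\|^2\le M^2+\tfrac2{\rho_2}E_0\le(1+c)M^2 .$$
Since $5+1+c\le7c$,
$$\sum_{k=1}^nk\|\Delta z^k\|^2\le7cM^2. \tag{21}$$
Finally $\|r^k\|^2\le2\rho_2^2\|\Delta x^k\|^2+2\|Q\|^2\|\Delta z^k\|^2$, so (20) and (21) give
$$\sum_{k=1}^nk\|r^k\|^2\le2c(5\rho_2^2+7\|Q\|^2)M^2=RM^2. \tag{22}$$

**Step 4: compare $d$ at the iterates with $d$ elsewhere.** The purpose is one inequality from which both the descent and the summability follow. For $k\ge1$ put $p^k=A^*\lambda^k+\nu^k$, $d_k=d(\lambda^k,\nu^k)$, and also $p^\dag=A^*\lambda^\dag+\nu^\dag$, $d^\dag=d(\lambda^\dag,\nu^\dag)$, $\tilde d_k=d_k-d^\dag$. By (6) and (5), $p^k=-z^k-r^k$ and $p^\dag=-x^\dag$. These values of $d$ are finite, since $\sigma_{\mathcal C}(\nu^k)=\langle x^k,\nu^k\rangle$ and $\sigma_{\mathcal C}(\nu^\dag)=\langle x^\dag,\nu^\dag\rangle$.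

Let $(\lambda,\nu)$ be arbitrary with $d(\lambda,\nu)<\infty$ and $p=A^*\lambda+\nu$. From $\sigma_{\mathcal C}(\nu)\ge\langle x^k,\nu\rangle$ we get $\sigma_{\mathcal C}(\nu^k)-\sigma_{\mathcal C}(\nu)\le\langle x^k,\nu^k-\nu\rangle$. Together with $\frac12\|p^k\|^2-\frac12\|p\|^2=\langle p^k,p^k-p\rangle-\frac12\|p^k-p\|^2$,
$$d_k-d(\lambda,\nu)\le\langle p^k,p^k-p\rangle-\tfrac12\|p^k-p\|^2+\langle b^\delta,\lambda^k-\lambda\rangle+\langle x^k,\nu^k-\nu\rangle .$$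
Insert $p^k=-z^k-r^k$. The part with $z^k$ is $-\langle z^k,p^k-p\rangle=-\langle Az^k,\lambda^k-\lambda\rangle-\langle z^k,\nu^k-\nu\rangle$, and the part with $r^k$ satisfies $-\langle r^k,p^k-p\rangle-\frac12\|p^k-p\|^2\le\frac12\|r^k\|^2$. Hence
$$d_k-d(\lambda,\nu)\le-\langle Az^k-b^\delta,\lambda^k-\lambda\rangle-\langle z^k-x^k,\nu^k-\nu\rangle+\tfrac12\|r^k\|^2. \tag{23}$$
By (8), $Az^k-b^\delta=\Delta\lambda^k/\rho_1$ and $z^k-x^k=\Delta\nu^k/\rho_2$.

*Descent.* With $(\lambda,\nu)=(\lambda^{k-1},\nu^{k-1})$ and $k\ge2$, (23) reads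
$$\tilde d_k-\tilde d_{k-1}=d_k-d_{k-1}\le-G_k+\tfrac12\|r^k\|^2. \tag{24}$$

*Upper bound for the sum.* Take $(\lambda,\nu)=(\lambda^\dag,\nu^\dag)$ and let $\Phi_k=\frac1{\rho_1}\|\hat\lambda^k\|^2+\frac1{\rho_2}\|\hat\nu^k\|^2$. By polarization,
$$\tilde d_k\le-\tfrac1{\rho_1}\langle\Delta\lambda^k,\hat\lambda^k\rangle-\tfrac1{\rho_2}\langle\Delta\nu^k,\hat\nu^k\rangle+\tfrac12\|r^k\|^2=-\tfrac12(\Phi_k-\Phi_{k-1}+G_k)+\tfrac12\|r^k\|^2 .$$
Drop $G_k$, sum over $k=1,\dots,n-1$, and use $\Phi_0\le E_0\le M^2$ and (22):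
$$\sum_{k=1}^{n-1}\tilde d_k\le\tfrac12(1+R)M^2. \tag{25}$$

*Lower bound at index $n$.* With noisy data $(\lambda^\dag,\nu^\dag)$ need not minimize $d$, so $\tilde d_n$ may be negative, but only slightly. Since $\frac12\|p^n\|^2\ge\frac12\|p^\dag\|^2+\langle p^\dag,p^n-p^\dag\rangle$, $\sigma_{\mathcal C}(\nu^n)\ge\langle x^\dag,\nu^n\rangle$ and $\sigma_{\mathcal C}(\nu^\dag)=\langle x^\dag,\nu^\dag\rangle$,
$$\tilde d_n\ge\langle p^\dag,A^*\hat\lambda^n+\hat\nu^n\rangle+\langle b^\delta,\hat\lambda^n\rangle+\langle x^\dag,\hat\nu^n\rangle .$$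
Because $p^\dag=-x^\dag$ and $Ax^\dag=b$, the right side equals $\langle b^\delta-b,\hat\lambda^n\rangle\ge-\delta\sqrt{\rho_1}\sqrt{E_n}\ge-\delta\sqrt{\rho_1}M$. As $n\delta\sqrt{\rho_1}\le M/2$,
$$-(n-1)\tilde d_n\le\tfrac12M^2. \tag{26}$$

**Step 5: weighted summation, giving $D_n=O(M^2/n^2)$.** Multiply (24) by $k-1$, sum over $k=2,\dots,n$, and apply (17) to $c_k=\tilde d_k$. By (25), (26) and (22),
$$\sum_{k=2}^n(k-1)G_k\le\sum_{k=1}^{n-1}\tilde d_k-(n-1)\tilde d_n+\tfrac12\sum_{k=2}^n(k-1)\|r^k\|^2\le\Big(\tfrac{1+R}2+\tfrac12+\tfrac R2\Big)M^2=(1+R)M^2 .$$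
With $k\le2(k-1)$ for $k\ge2$ and $G_1\le D_1\le4M^2$ we get $\sum_{k=1}^nkG_k\le(6+2R)M^2$. The remaining part of $D_k$ is $\rho_2\|\Delta x^k\|^2+\|\Delta z^k\|_Q^2\le\rho_2\|\Delta x^k\|^2+\|Q\|\|\Delta z^k\|^2$, and its weighted sum is at most $c(5\rho_2+7\|Q\|)M^2$ by (20) and (21). Altogether
$$\sum_{k=1}^nkD_k\le SM^2. \tag{27}$$
Since $D_k\ge D_n$ for $k\le n$, the left side is at least $\frac{n(n+1)}2D_n$. Therefore
$$D_n\le\frac{2SM^2}{n^2}. \tag{28}$$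
As $G_n\le D_n$, this proves the third claim of Theorem 1.

**Step 6: the last iterate.** Return to (16). For $n\ge2$, inserting (28),
$$\|\hat z^n\|^2\le M\cdot\frac{\sqrt{2S}\,M}{n}+\frac{M^2}{2n}=\big(\tfrac12+\sqrt{2S}\big)\frac{M^2}{n}. \tag{29}$$
For $n=1$, (14) gives $\|\hat z^1\|^2\le\frac12M^2$, so (29) holds as well. This is the bound for $z^n$. Finally, by (8), $\hat x^n=\hat z^n-\Delta\nu^n/\rho_2$, and $\|\Delta\nu^n\|/\rho_2\le\sqrt{D_n/\rho_2}\le\sqrt{2S/\rho_2}\,M/n$. Since $1/n\le1/\sqrt n$, $\|\hat x^n\|\le KM/\sqrt n$. Theorem 1 is proved. $\blacksquare$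

## 6. The choice of $k_\delta$ and the optimality of the exponent

**Proposition 4.** Let the source condition hold. (i) Any choice $c_1/\delta\le k_\delta\le c_2/\delta$ with constants $c_1,c_2>0$ gives $\|x^{k_\delta}-x^\dag\|=O(\delta^{1/2})$. (ii) If $E_0>0$, $0<\delta\le\sqrt{E_0/(4\rho_1)}$ and $n=\lceil\sqrt{E_0}/(2\sqrt{\rho_1}\delta)\rceil$, then
$$\|x^n-x^\dag\|\le3\sqrt2\,K\rho_1^{1/4}E_0^{1/4}\,\delta^{1/2}.$$

*Proof.* (i) $M_{k_\delta}\le\sqrt{E_0}+2\sqrt{\rho_1}c_2$ and $k_\delta^{-1/2}\le(\delta/c_1)^{1/2}$. (ii) From $n\le\sqrt{E_0}/(2\sqrt{\rho_1}\delta)+1$ we get $M_n\le2\sqrt{E_0}+2\sqrt{\rho_1}\delta\le3\sqrt{E_0}$, and $1/n\le2\sqrt{\rho_1}\delta/\sqrt{E_0}$. So $KM_n/\sqrt n\le3K\sqrt{E_0}\cdot\sqrt2\,\rho_1^{1/4}\delta^{1/2}E_0^{-1/4}$. $\blacksquare$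

For fixed $\rho_1$, $\rho_2$ and $\|Q\|$, the bound in Theorem 1 depends on $(x^\dag,\lambda^\dag,\nu^\dag)$ only through $E_0$, so the rate is uniform over any class with $E_0$ bounded.

**Proposition 5.** Over classes with $E_0$ bounded, no method can have a better exponent than $\tfrac12$.

*Proof.* This is the first computation of Section 1, placed in $\ell^2$. Let $\mathcal X=\mathcal H=\mathcal C=\ell^2$ with unit vectors $f_j$, and $A=\mathrm{diag}(\sigma_j)$ with $\sigma_j>0$, $\sigma_j\downarrow0$; put $\delta_m=\sigma_m^2$. Both $x^\dag=0$ and $x^\dag=\sigma_mf_m=A^*f_m$ satisfy the source condition with $\nu^\dag=0$ and $\lambda^\dag=0$, respectively $\lambda^\dag=-f_m$. In both cases $E_0\le\frac1{\rho_1}+(\rho_2+\|Q\|)\sigma_1^2$. Since $\|A\sigma_mf_m\|=\sigma_m^2=\delta_m$, the data $b^\delta=0$ are admissible for both at noise level $\delta_m$. A reconstruction from $b^\delta=0$ is one element of $\ell^2$,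 so it is at distance at least $\frac12\sigma_m=\frac12\delta_m^{1/2}$ from one of the two. $\blacksquare$

## 7. Exact data: $o$-rates, and boundedness of the multipliers

**Proposition 6.** If $\delta=0$ and the source condition holds, then
$$\|z^k-x^\dag\|+\|x^k-x^\dag\|=o(k^{-1/2}),\qquad \|Az^k-b\|+\|z^k-x^k\|+\|x^{k+1}-x^k\|=o(k^{-1}).$$

*Proof.* Now $M_n=\sqrt{E_0}$ for every $n$, so (27) shows $\sum_{k\ge1}kD_k\le SE_0<\infty$. There are at least $n/2$ integers in $[n/2,n]$, each at least $n/2$, and $D_k\ge D_n$ for them. Hence $\frac{n^2}4D_n\le\sum_{k\ge n/2}kD_k\to0$, that is, $D_n=o(n^{-2})$. Since $\|Az^k-b\|\le\sqrt{D_k/\rho_1}$ and $\|z^k-x^k\|\le\sqrt{D_k/\rho_2}$ by (8), and $\|x^{k+1}-x^k\|\le\sqrt{D_{k+1}/\rho_2}$, the second claim follows. By (16) with $\delta=0$, in the form $\|\hat z^n\|^2\le\sqrt{E_n}\sqrt{D_n}\le\sqrt{E_0}\sqrt{D_n}$ for $n\ge2$, we get $\|\hat z^n\|^2=o(n^{-1})$. Finally $\|\hat x^n\|\le\|\hat z^n\|+\sqrt{D_n/\rho_2}=o(n^{-1/2})$.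 $\blacksquare$

**Proposition 7.** For exact data ($\delta=0$), the source condition holds if and only if $\sup_k(\|\lambda^k\|+\|\nu^k\|)<\infty$. In particular, if $\sum_k(\|Az^k-b\|+\|z^k-x^k\|)<\infty$, then the source condition holds.

*Proof.* If the source condition holds, (13) gives $E_k\le E_0$, so the multipliers are bounded. Conversely, assume that they are bounded. We no longer have (5), but (6) and the first equalities in (8) hold without it.

**The iterates are bounded.** For $k\ge2$, (8) gives $\rho_2x^k=\rho_2z^k-\Delta\nu^k$ and $\rho_2x^{k-1}=\rho_2z^{k-1}-\Delta\nu^{k-1}$. Inserting this in (6),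
$$((1+\rho_2)I+Q)z^k=(\rho_2I+Q)z^{k-1}+h^k,\qquad h^k=-A^*\lambda^k-\nu^k+\Delta\nu^k-\Delta\nu^{k-1},$$
and $(h^k)_{k\ge2}$ is bounded. The operator $((1+\rho_2)I+Q)^{-1}(\rho_2I+Q)$ is self-adjoint, and $t\mapsto\frac{\rho_2+t}{1+\rho_2+t}$ increases on $[0,\|Q\|]$, so its norm is at most $\theta=\frac{\rho_2+\|Q\|}{1+\rho_2+\|Q\|}<1$. Thus $\|z^k\|\le\theta\|z^{k-1}\|+\text{const}$ for $k\ge2$. So $(z^k)$ is bounded, and so is $x^k=z^k-\Delta\nu^k/\rho_2$.

**The iteration as a nonexpansive map.** The aim is to write (4) as $u^{k+1}=Tu^k$ with $T$ nonexpansive. On $\mathcal H\times\mathcal X\times\mathcal X$ use the norm $\|u\|^2=\frac1{\rho_1}\|\lambda\|^2+\rho_2\|s\|^2+\|q\|^2$ for $u=(\lambda,s,q)$, with the corresponding inner product. Define $Tu=(\lambda^+,s^+,q^+)$ by $x=P_{\mathcal C}s$, $\nu=\rho_2(s-x)$,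
$$z^+=\big((1+\rho_2)I+Q+\rho_1A^*A\big)^{-1}\big(\rho_1A^*b+\rho_2x+Q^{1/2}q-A^*\lambda-\nu\big),$$
$$\lambda^+=\lambda+\rho_1(Az^+-b),\qquad s^+=z^++s-x,\qquad q^+=Q^{1/2}z^+ .$$
Let $s^k=x^k+\nu^k/\rho_2$ and $u^k=(\lambda^k,s^k,Q^{1/2}z^k)$. For $k\ge1$ the updates give $s^k=z^k+\nu^{k-1}/\rho_2$, so $P_{\mathcal C}s^k=x^k$ and $\rho_2(s^k-x^k)=\nu^k$. Hence $T$ applied to $u^k$ produces $z^+=z^{k+1}$, $\lambda^+=\lambda^{k+1}$, $s^+=z^{k+1}+\nu^k/\rho_2=s^{k+1}$ and $q^+=Q^{1/2}z^{k+1}$; that is, $u^{k+1}=Tu^k$ for $k\ge1$.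

Multiply out the definition of $z^+$. Since $A^*\lambda+\rho_1A^*(Az^+-b)=A^*\lambda^+$, $\rho_2z^+-\rho_2x+\nu=\rho_2(s^+-x)$ and $Qz^+-Q^{1/2}q=Q^{1/2}(q^+-q)$,
$$z^++A^*\lambda^++\rho_2(s^+-x)+Q^{1/2}(q^+-q)=0. \tag{30}$$
Take two inputs and let tildes denote differences. Then $\tilde z^+=\tilde s^+-\tilde s+\tilde x$, $A\tilde z^+=(\tilde\lambda^+-\tilde\lambda)/\rho_1$ and $Q^{1/2}\tilde z^+=\tilde q^+$. The inner product of the difference of (30) with $\tilde z^+$ is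
$$\|\tilde z^+\|^2+\tfrac1{\rho_1}\langle\tilde\lambda^+,\tilde\lambda^+-\tilde\lambda\rangle+\rho_2\langle\tilde s^+-\tilde x,\tilde s^+-\tilde s+\tilde x\rangle+\langle\tilde q^+-\tilde q,\tilde q^+\rangle=0 .$$
Expanding, $\langle\tilde s^+-\tilde x,\tilde s^+-\tilde s+\tilde x\rangle=\langle\tilde s^+,\tilde s^+-\tilde s\rangle+\langle\tilde x,\tilde s\rangle-\|\tilde x\|^2$. By monotonicity of $N_{\mathcal C}$, $\langle\tilde x,\tilde s-\tilde x\rangle\ge0$. Hence $\langle\tilde u^+,\tilde u^+-\tilde u\rangle+\|\tilde z^+\|^2\le0$, so $\|\tilde u^+\|^2\le\langle\tilde u^+,\tilde u\rangle\le\|\tilde u^+\|\|\tilde u\|$, and $T$ is nonexpansive.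

**$T$ has a fixed point.** The orbit $(u^k)_{k\ge1}$ is bounded. Let $\psi(u)=\limsup_k\|u^k-u\|^2$. It is continuous, and taking $\limsup$ in the parallelogram identity for $u^k-u$ and $u^k-v$ gives $\psi(\frac{u+v}2)\le\frac12\psi(u)+\frac12\psi(v)-\frac14\|u-v\|^2$. If $\psi(u_i)\to\inf\psi$, this inequality gives $\frac14\|u_i-u_j\|^2\le\frac12\psi(u_i)+\frac12\psi(u_j)-\inf\psi$, so $(u_i)$ is a Cauchy sequence and its limit is a minimizer. The same inequality shows that the minimizer $\bar u$ is unique. Since $\|u^{k+1}-T\bar u\|\le\|u^k-\bar u\|$, we have $\psi(T\bar u)\le\psi(\bar u)$, and therefore $T\bar u=\bar u$.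

**A fixed point gives the source condition.** At a fixed point $u=(\lambda,s,q)$, $\lambda^+=\lambda$ gives $Az^+=b$, and $s^+=s$ gives $z^+=x=P_{\mathcal C}s$. Moreover $\nu=\rho_2(s-x)\in N_{\mathcal C}(x)$, and (30) becomes $x+A^*\lambda+\nu=0$. So $x\in\mathcal C$ and $Ax=b$. For $y\in\mathcal C$ with $Ay=b$,
$$\langle x,y-x\rangle=-\langle\lambda,A(y-x)\rangle-\langle\nu,y-x\rangle=-\langle\nu,y-x\rangle\ge0,$$
hence $\|x\|^2\le\langle x,y\rangle\le\|x\|\|y\|$ and $\|x\|\le\|y\|$. By uniqueness $x=x^\dag$, and $x^\dag+\nu=-A^*\lambda\in\mathrm{Ran}(A^*)$ with $\nu\in\partial\iota_{\mathcal C}(x^\dag)$.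

The last assertion follows from $\|\lambda^k\|\le\rho_1\sum_{j=1}^k\|Az^j-b\|$ and $\|\nu^k\|\le\rho_2\sum_{j=1}^k\|z^j-x^j\|$. $\blacksquare$

## 8. A convex penalty in place of the constraint

For a proper convex lower semicontinuous $g:\mathcal X\to(-\infty,\infty]$ let $\mathrm{prox}_{g/\rho_2}(v)$ be the minimizer of $g(x)+\frac{\rho_2}2\|x-v\|^2$, and $g^*(\nu)=\sup_x\{\langle\nu,x\rangle-g(x)\}$. For $g=\iota_{\mathcal C}$ these are $P_{\mathcal C}$ and $\sigma_{\mathcal C}$.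

**Proposition 8.** Theorem 1 and Proposition 6 hold verbatim when $\iota_{\mathcal C}$ is replaced by $g$, $P_{\mathcal C}$ by $\mathrm{prox}_{g/\rho_2}$ and $\sigma_{\mathcal C}$ by $g^*$, provided that $x^\dag\in\mathrm{dom}\,g$ solves $\min\{\frac12\|x\|^2+g(x):Ax=b\}$ and $x^\dag+\nu^\dag\in\mathrm{Ran}(A^*)$ for some $\nu^\dag\in\partial g(x^\dag)$.

*Proof.* Relations (5)–(8) and Lemma 3 involve $\mathcal C$ only through the update of $x$ and are unchanged. The set $\mathcal C$ enters the rest of the proof in three places.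

* *$\nu^k\in\partial g(x^k)$ for $k\ge1$.* With $v=z^k+\nu^{k-1}/\rho_2$, the optimality condition for $x^k=\mathrm{prox}_{g/\rho_2}(v)$ is $\rho_2(v-x^k)\in\partial g(x^k)$, and $\rho_2(v-x^k)=\nu^k$.
* *The two inequalities in (9).* They follow from the monotonicity of $\partial g$.
* *The estimates for $\sigma_{\mathcal C}$ in Step 4.* If $\mu\in\partial g(x)$, then $g^*(\mu)=\langle x,\mu\rangle-g(x)$, which is finite, and $g^*(\nu)\ge\langle x,\nu\rangle-g(x)$ for all $\nu$. Subtracting, $g^*(\nu)\ge g^*(\mu)+\langle x,\nu-\mu\rangle$. With $(x,\mu)=(x^k,\nu^k)$ this is what (23) needs, and with $(x,\mu)=(x^\dag,\nu^\dag)$, $\nu=\nu^n$, it is what the lower bound before (26) needs.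

All other steps, and the proof of Proposition 6, are word for word the same. $\blacksquare$
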